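\title{CSP sparsifiers need not pay a factor $1/\varepsilon^2$ over non-redundancy}

\begin{abstract}
An $\varepsilon$-sparsifier of an instance of a constraint satisfaction problem is a reweighted subset of its clauses that preserves, for every assignment, the weight of the violated clauses up to a factor $1\pm\varepsilon$. For fixed $\varepsilon$, the worst-case size of a sparsifier is governed up to polylogarithmic factors by the non-redundancy $\operatorname{NRD}$ of the predicate, and for weighted instances by its chain length $\operatorname{CL}$. For graph cuts the size is $n/\varepsilon^2$. We show that $\operatorname{NRD}/\varepsilon^2$ and $\operatorname{CL}/\varepsilon^2$, capped at the size of exact sparsifiers, are not lower bounds for every predicate. For an explicit Boolean predicate of arity $4$, sparsifiers have size $\Theta(\operatorname{NRD})=\Theta(n^3)$ for all $\varepsilon\ge n^{-1/2}$, while exact sparsifiers need $\Theta(n^4)$ clauses. What holds for every predicate is the lower bound $\operatorname{NRD}$ and the capped lower bound $n/\varepsilon^2$. This gives the proposed inequalities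 for all predicates of arity at most $2$. They fail at arity $3$ for $\{000,001,110\}$, whose sparsifiers have size $n^2/\varepsilon$ up to a factor $O(\log^3 n)$ when $\varepsilon\ge1/n$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Sparsifiers, non-redundancy and chain length}

Let $D$ be a finite set, let $r\ge1$, and let $R\subseteq D^r$ be a predicate with $\emptyset\ne R\ne D^r$. An \emph{instance} of $\operatorname{CSP}(R)$ on $n$ variables is a pair $(X,Y)$ with $|X|=n$ and $Y\subseteq X^r$. The elements of $Y$ are \emph{clauses}; a variable may occur several times in a clause. For an assignment $\sigma:X\to D$ and a clause $y=(y_1,\dots,y_r)$ write $\sigma(y)=(\sigma(y_1),\dots,\sigma(y_r))$. The assignment $\sigma$ \emph{violates} $y$ if $\sigma(y)\notin R$ and \emph{satisfies} $y$ otherwise. Throughout, $f=1-\mathbf 1_R:D^r\to\{0,1\}$ is the indicator of violation and $f_y(\sigma)=f(\sigma(y))$. A \emph{weighted} instance also carries weights $w:Y\to\mathbb R_{>0}$, an unweighted instance has $w\equiv1$, and the \emph{value} of $\sigma$ is the total weight of the violated clauses,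
\[
\operatorname{val}_w(\sigma)=\sum_{y\in Y}w(y)f_y(\sigma).
\]
For $\varepsilon\in[0,1)$, an \emph{$\varepsilon$-sparsifier} of $(X,Y,w)$ is a function $\tilde w:Y\to\mathbb R_{\ge0}$ such that
\[
(1-\varepsilon)\operatorname{val}_w(\sigma)\le\operatorname{val}_{\tilde w}(\sigma)\le(1+\varepsilon)\operatorname{val}_w(\sigma)\qquad\text{for every }\sigma:X\to D .
\]
Its \emph{size} is the number of clauses with $\tilde w(y)>0$, and it is \emph{exact} if $\varepsilon=0$. Let $\operatorname{SPR}(R,n,\varepsilon)$ be the maximum, over unweighted instances on $n$ variables, of the minimum size of an $\varepsilon$-sparsifier, and let $\operatorname{wSPR}(R,n,\varepsilon)$ be the same quantity with the maximum taken over weighted instances. An exact sparsifier is an $\varepsilon$-sparsifier and an instance has at most $n^r$ clauses, so $\operatorname{SPR}(R,n,\varepsilon)\le\operatorname{SPR}(R,n,0)\le n^r$, and the same holds for $\operatorname{wSPR}$.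

Two combinatorial parameters measure how many clauses can be indispensable. An instance $(X,Y)$ is \emph{non-redundant} if for every $y\in Y$ some assignment violates $y$ and satisfies all other clauses of $Y$, and $\operatorname{NRD}(R,n)$ is the largest number of clauses of a non-redundant instance on $n$ variables. The \emph{chain length} $\operatorname{CL}(R,n)$ is the largest $\ell$ for which there is a \emph{chain} of length $\ell$ on a set $X$ of $n$ variables: distinct clauses $y_1,\dots,y_\ell\in X^r$ and assignments $\sigma_1,\dots,\sigma_\ell$ such that $\sigma_i$ violates $y_i$ and satisfies $y_j$ for all $j>i$. The following known inequalities are used throughout, and we recall their short proofs.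

\begin{lemma}\label{lem:basic}
For all $n\ge1$ and $\varepsilon\in[0,1)$,
\[
\operatorname{NRD}(R,n)\le\operatorname{SPR}(R,n,\varepsilon)\le\operatorname{wSPR}(R,n,\varepsilon),\qquad
\operatorname{NRD}(R,n)\le\operatorname{CL}(R,n)\le\operatorname{wSPR}(R,n,\varepsilon).
\]
\end{lemma}

\begin{proof}
If $\sigma$ violates only the clause $y$ of an unweighted instance, then $\tilde w(y)=\operatorname{val}_{\tilde w}(\sigma)\ge1-\varepsilon>0$ for every $\varepsilon$-sparsifier $\tilde w$; so no clause of a non-redundant instance can be dropped. Unweighted instances are weighted instances, and the clauses of a non-redundant instance form a chain in any order. It remains to show $\operatorname{CL}\le\operatorname{wSPR}$. Given a chain, put $w(y_i)=\Lambda^i$ with $\Lambda>8/(1-\varepsilon)$ and let $\tilde w$ be an $\varepsilon$-sparsifier. Since $\sigma_j$ violates $y_j$ and no later clause, $\tilde w(y_j)\le\operatorname{val}_{\tilde w}(\sigma_j)\le2\sum_{l\le j}\Lambda^l\le4\Lambda^j$. If $\tilde w(y_i)=0$, then $(1-\varepsilon)\Lambda^i\le\operatorname{val}_{\tilde w}(\sigma_i)\le\sum_{j<i}4\Lambda^j\le8\Lambda^{i-1}$,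 which contradicts the choice of $\Lambda$.
\end{proof}

It is known that these bounds are nearly tight for fixed $\varepsilon$: up to polylogarithmic factors in $n$, $\operatorname{SPR}(R,n,\varepsilon)$ is at most $\operatorname{NRD}(R,n)$ and $\operatorname{wSPR}(R,n,\varepsilon)$ is at most $\operatorname{CL}(R,n)$. We do not use this fact. Our subject is the dependence on $\varepsilon$.

\begin{example}\label{ex:two}
(a) Let $R=\operatorname{OR}_r=\{0,1\}^r\setminus\{0^r\}$. Take one clause for each $r$-element set of variables. The assignment that vanishes exactly on the variables of one clause violates only that clause. Hence $\operatorname{NRD}(\operatorname{OR}_r,n)\ge\binom nr$, and all four quantities in Lemma~\ref{lem:basic} are $\Theta(n^r)$ whatever $\varepsilon$ is.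

(b) Let $R=\{00,11\}$. A clause $(u,v)$ is an edge, and $\operatorname{val}_w(\sigma)$ is the weight of the cut defined by $\sigma$. A star is non-redundant. The clauses of a chain form a forest: in a cycle, the ends of the clause $y_i$ of smallest index are joined by later clauses, none of which is cut by $\sigma_i$, so $\sigma_i$ does not cut $y_i$. Thus $\operatorname{NRD}=\operatorname{CL}=n-1$. For graph cut sparsifiers a lower bound of $n/\varepsilon^2$ is known and is tight.
\end{example}

\subsection{The question}

For cuts the size of a sparsifier is the non-redundancy times $1/\varepsilon^2$. In Example~\ref{ex:two}(a) there is no room for such a factor, since the non-redundancy is already of the order of the total number of clauses. The simplest formula that fits both cases multiplies by $1/\varepsilon^2$ and caps the result. This is the question that we answer; it comes from Brakensiek and Guruswami~\cite{BG}. For every $R\subseteq D^r$ and $\varepsilon\in(0,1)$, is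
\[
\operatorname{SPR}(R,n,\varepsilon)=\Omega\big(\min(\operatorname{NRD}(R,n)/\varepsilon^2,n^r)\big),\qquad \operatorname{wSPR}(R,n,\varepsilon)=\Omega\big(\min(\operatorname{CL}(R,n)/\varepsilon^2,n^r)\big),
\]
with constants that may depend on $R$ but not on $n$ or $\varepsilon$? The cap $n^r$ can exceed the largest size that is ever required. If $R$ ignores a coordinate, then clauses that agree elsewhere can be merged by adding their weights, and exact sparsifiers have at most $n^{r-1}$ clauses. To exclude this degenerate failure we read the cap as the true maximum, and ask whether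
\begin{align}
\operatorname{SPR}(R,n,\varepsilon)&=\Omega\big(\min(\operatorname{NRD}(R,n)/\varepsilon^2,\ \operatorname{SPR}(R,n,0))\big),\label{eq:qu}\\
\operatorname{wSPR}(R,n,\varepsilon)&=\Omega\big(\min(\operatorname{CL}(R,n)/\varepsilon^2,\ \operatorname{wSPR}(R,n,0))\big).\label{eq:qw}
\end{align}
These inequalities are weaker than the ones with cap $n^r$, so a counterexample to them is also a counterexample to the first form.

The cut predicate has non-redundancy of order $n$, so it cannot tell whether the factor $1/\varepsilon^2$ belongs to the non-redundancy or to the number of variables. We show that in general it belongs to the number of variables, and that \eqref{eq:qu} and \eqref{eq:qw} both fail.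

\subsection{Results}

For $p\ge2$ and $k\ge1$ let $R_{p,k}\subseteq\{0,1\}^{p+k}$ be the predicate that is violated by $(x,z)\in\{0,1\}^p\times\{0,1\}^k$ if and only if $x$ is non-constant or $(x,z)=(1^p,1^k)$. Its violation indicator is
\begin{equation}\label{eq:f}
f(x,z)=\mathbf 1[x\text{ is non-constant}]+\prod_{i=1}^px_i\prod_{j=1}^kz_j .
\end{equation}
For example,
\[
R_{2,1}=\{000,001,110\},\qquad R_{2,2}=\{0000,0001,0010,0011,1100,1101,1110\}.
\]
The second term of \eqref{eq:f} makes the non-redundancy and the cap large. The first term is a cut, and it pays for all the errors that a suitable sparsifier makes.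

\begin{theorem}\label{thm:pk}
Let $p\ge2$ and $k\ge1$. There are constants $C,c>0$ depending only on $p$ and $k$ such that the following hold.
\begin{enumerate}
\item[(a)] $\operatorname{wSPR}(R_{p,k},n,\varepsilon)\le C\,(n^{k+1}+n^2/\varepsilon^2)$ for all $n\ge1$ and $\varepsilon\in(0,1)$.
\item[(b)] For $n\ge p+k$, we have $\operatorname{NRD}(R_{p,k},n)\ge c\,n^{k+1}$ and $\operatorname{wSPR}(R_{p,k},n,0)\ge\operatorname{SPR}(R_{p,k},n,0)\ge c\,n^{p+k}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:fail}
Let $R=R_{p,k}$ with $p\ge2$ and $k\ge2$, and let $n\ge p+k$ and $n^{-(k-1)/2}\le\varepsilon<1$. Then $\operatorname{NRD}(R,n)$, $\operatorname{CL}(R,n)$, $\operatorname{SPR}(R,n,\varepsilon)$ and $\operatorname{wSPR}(R,n,\varepsilon)$ are all $\Theta(n^{k+1})$, and the minima in \eqref{eq:qu} and \eqref{eq:qw} exceed the left-hand sides by a factor at least $c'\min(\varepsilon^{-2},n^{p-1})$, with constants depending only on $p$ and $k$. In particular \eqref{eq:qu} and \eqref{eq:qw} fail for $R$. Moreover, for every unbounded function $g:(1,\infty)\to(0,\infty)$ the bound $\operatorname{SPR}(R,n,\varepsilon)=\Omega\big(\min(g(1/\varepsilon)\operatorname{NRD}(R,n),\operatorname{SPR}(R,n,0))\big)$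 fails.
\end{corollary}

\begin{proof}
In this range $n^2/\varepsilon^2\le n^{k+1}$. By Lemma~\ref{lem:basic} all four quantities lie between $\operatorname{NRD}(R,n)$ and $\operatorname{wSPR}(R,n,\varepsilon)$, hence between $cn^{k+1}$ and $2Cn^{k+1}$. Both minima are at least $c\min(n^{k+1}/\varepsilon^2,n^{p+k})$, which gives the factor with $c'=c/(2C)$. For the last claim, fix $\varepsilon$ and take $n$ so large that $n^{-(k-1)/2}\le\varepsilon$ and $n^{p-1}\ge g(1/\varepsilon)$. Then the minimum is at least $c\,g(1/\varepsilon)\,n^{k+1}\ge c'g(1/\varepsilon)\operatorname{SPR}(R,n,\varepsilon)$, and $g(1/\varepsilon)$ can be made arbitrarily large.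
\end{proof}

For $R_{2,2}$ this says that $\operatorname{NRD}=\Theta(n^3)$ and $\operatorname{SPR}(R_{2,2},n,0)=\Theta(n^4)$, while $\operatorname{SPR}$ and $\operatorname{wSPR}$ are $\Theta(n^3)$ for all $\varepsilon\in[n^{-1/2},1)$; at $\varepsilon=n^{-1/2}$ both inequalities are off by a factor $\Theta(n)$. For $p=k$ and $\varepsilon=n^{-(k-1)/2}$ the factor is $c'n^{k-1}=c'\varepsilon^{-2}$, so the whole factor $1/\varepsilon^2$ is missing.

The next theorem says what is true for every predicate. The \emph{degree} of a function $g:D^I\to\mathbb R$ on a finite product is the least $d$ such that $g$ is a sum of functions each depending on at most $d$ coordinates. The degree $d$ of $R$ is the degree of $f$. It satisfies $1\le d\le r$, because $f$ is not constant.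

\begin{theorem}\label{thm:general}
Let $R\subseteq D^r$ have degree $d$.
\begin{enumerate}
\item[(a)] There is $c_R>0$ such that for all $n\ge1$ and $\varepsilon\in(0,1)$,
\[
\operatorname{SPR}(R,n,\varepsilon)\ge c_R\max\big(\operatorname{NRD}(R,n),\ \min(n/\varepsilon^2,\operatorname{SPR}(R,n,0))\big).
\]
\item[(b)] $\operatorname{SPR}(R,n,0)=\operatorname{wSPR}(R,n,0)$, and this number is $\Theta_R(n^d)$ for $n\ge r$.
\item[(c)] Inequality \eqref{eq:qu} holds if $\operatorname{NRD}(R,n)=O(n)$ or $\operatorname{NRD}(R,n)=\Omega(n^d)$. Inequality \eqref{eq:qw} holds if $\operatorname{CL}(R,n)=O(n)$ or $\operatorname{CL}(R,n)=\Omega(n^d)$.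
\item[(d)] If $r\le2$, both \eqref{eq:qu} and \eqref{eq:qw} hold.
\end{enumerate}
\end{theorem}

This leaves arity $3$. For $k=1$ the upper bound in Theorem~\ref{thm:pk} is $O(n^2/\varepsilon^2)$, which agrees with $\operatorname{NRD}/\varepsilon^2$ and decides nothing. A finer analysis determines the dependence on $\varepsilon$ for $p=2$ up to logarithmic factors.

\begin{theorem}\label{thm:sharp}
Let $k\ge1$. There are constants $C,c>0$ depending only on $k$ such that for all $n\ge k+2$ and $\varepsilon\in(0,1)$,
\begin{multline*}
c\min\Big(n^{k+2},\ n^{k+1}+\frac{n^{(k+3)/2}}{\varepsilon}\Big)\le\operatorname{SPR}(R_{2,k},n,\varepsilon)\\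
\le\operatorname{wSPR}(R_{2,k},n,\varepsilon)\le C\Big(n^{k+1}+\frac{n^{(k+3)/2}(\log_2n)^3}{\varepsilon}\Big).
\end{multline*}
\end{theorem}

Up to logarithmic factors, the size for $R_{2,k}$ is therefore $n^{k+1}$ for $\varepsilon\ge n^{-(k-1)/2}$, it grows like $n^{(k+3)/2}/\varepsilon$ below this threshold, and it reaches the cap $n^{k+2}$ at $\varepsilon=n^{-(k+1)/2}$. The bound \eqref{eq:qu} would reach the cap at $\varepsilon=n^{-1/2}$.

\begin{corollary}\label{cor:arity}
For $R_{2,1}=\{000,001,110\}$ and $1/n\le\varepsilon<1$, both $\operatorname{SPR}$ and $\operatorname{wSPR}$ equal $n^2/\varepsilon$ up to a factor $O(\log^3n)$, and at $\varepsilon=n^{-1/2}$ both \eqref{eq:qu} and \eqref{eq:qw} are off by a factor $\Omega(\sqrt n/\log^3n)$. Both inequalities hold for all predicates of arity at most $2$, and for every arity $r\ge3$ there is a Boolean predicate that violates both.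
\end{corollary}

\begin{proof}
For $k=1$ and $\varepsilon\ge1/n$, Theorem~\ref{thm:sharp} gives the lower bound $cn^2/\varepsilon$ and the upper bound $O(n^2(\log_2n)^3/\varepsilon)$. At $\varepsilon=n^{-1/2}$ the upper bound is $O(n^{5/2}(\log_2 n)^3)$, while both minima are $\Omega(n^3)$ by Theorem~\ref{thm:pk}(b) and $\operatorname{CL}\ge\operatorname{NRD}$. Arity at most $2$ is Theorem~\ref{thm:general}(d), and for $r\ge4$ Corollary~\ref{cor:fail} applies to $R_{2,r-2}$.
\end{proof}

Section~\ref{sec:complete} treats complete instances of $R_{p,k}$, where the idea of the upper bounds is visible in one step. Section~\ref{sec:tools} sets up the random reweighting scheme behind both upper bounds, and Sections~\ref{sec:pairs}, \ref{sec:general} and~\ref{sec:sharp} prove Theorem~\ref{thm:pk}(a), Theorem~\ref{thm:general} and Theorem~\ref{thm:sharp}.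

\section{Complete instances of $R_{p,k}$}\label{sec:complete}

We write a clause of $\operatorname{CSP}(R_{p,k})$ as $y=(x_1,\dots,x_p,z)$ with $z\in X^k$, and call $(x_1,\dots,x_p)$ its \emph{$x$-part}. An assignment \emph{splits} $y$ if it is non-constant on the $x$-part. A split clause is violated.

\begin{proof}[Proof of Theorem~\ref{thm:pk}(b)]
Let $N=\lfloor n/(p+k)\rfloor\ge n/(2(p+k))$. Take disjoint sets $A_1,\dots,A_p,Z_1,\dots,Z_k$ of $N$ variables each, with $A_j=\{a_{1,j},\dots,a_{N,j}\}$, and let $Y=A_1\times\dots\times A_p\times Z_1\times\dots\times Z_k$ be the \emph{complete instance}.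

Let $Y_0\subseteq Y$ consist of the $N^{k+1}$ clauses $(a_{i,1},\dots,a_{i,p},z_1,\dots,z_k)$ with $i\le N$ and $z_j\in Z_j$. The assignment that equals $1$ exactly on the variables of one such clause violates it. Another clause of $Y_0$ either has a different index $i$, and then its $x$-part gets the value $0^p$, or it has the same $i$ and some $z_j'\ne z_j$, and then its $x$-part gets the value $1^p$ and $z'_j$ gets the value $0$. In both cases it is satisfied. Hence $\operatorname{NRD}(R_{p,k},n)\ge N^{k+1}$.

For the cap, recall that every real function on $\{0,1\}^X$ is represented by a unique multilinear polynomial. By \eqref{eq:f},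
\begin{equation}\label{eq:poly}
f(x,z)=1-\prod_ix_i-\prod_i(1-x_i)+\prod_ix_i\prod_jz_j .
\end{equation}
Since $k\ge1$, the only monomial of degree $p+k$ is the last one. So for $y\in Y$ the polynomial $f_y$ contains the product of all $p+k$ variables of $y$ with coefficient $1$, and no $f_{y'}$ with $y'\in Y\setminus\{y\}$ contains this monomial. If $\tilde w$ is an exact sparsifier of $Y$, then $\sum_y(\tilde w(y)-1)f_y$ is the zero polynomial, and comparing these coefficients gives $\tilde w\equiv1$. Hence $\operatorname{SPR}(R_{p,k},n,0)\ge N^{p+k}$.
\end{proof}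

The complete instance cannot be sparsified exactly. We now show in the case $p=k=2$ that a small error already allows us to discard all but a $1/N$ fraction of its clauses. We use Bernstein's inequality: if $\xi_1,\xi_2,\dots$ are independent with mean zero, $|\xi_i|\le b$ and $\sum_i\operatorname{Var}\xi_i\le V$, then $\Pr[|\sum_i\xi_i|>t]\le2\exp(-t^2/(2V+2bt/3))$.

\begin{proposition}\label{prop:example}
Let $A,B,Z_1,Z_2$ be disjoint sets of $N>16$ variables each. The unweighted instance $Y=A\times B\times Z_1\times Z_2$ of $\operatorname{CSP}(R_{2,2})$ has a $(4/\sqrt N)$-sparsifier of size $N^3$.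
\end{proposition}

\begin{proof}
For each pair $(u,z)\in A\times(Z_1\times Z_2)$ choose $v=v_{u,z}\in B$ uniformly and independently, give the clause $(u,v,z)$ weight $N$, and give all other clauses weight $0$. Fix $\sigma$. Let $a$ and $b$ be the numbers of ones of $\sigma$ on $A$ and on $B$, and let $\beta=\min(b,N-b)$. The error $\operatorname{val}_{\tilde w}(\sigma)-\operatorname{val}_1(\sigma)$ is the sum of the $N^3$ independent centered variables
\[
\xi_{u,z}=Nf_{(u,v,z)}(\sigma)-\sum_{v'\in B}f_{(u,v',z)}(\sigma),\qquad|\xi_{u,z}|\le N .
\]
The variable $\xi_{u,z}$ depends on $v$ only through $\sigma(v)$. So it takes at most two values, which differ by at most $N$, one of them with probability $\beta/N$; its variance is at most $N\beta$. If $\beta=0$ there is no error at all. If $\beta\ge1$, many clauses are split: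
\begin{equation}\label{eq:cutbound}
\operatorname{val}_1(\sigma)\ge N^2\big(a(N-b)+(N-a)b\big)\ge N^2\big(a\beta+(N-a)\beta\big)=N^3\beta .
\end{equation}
With $V=N^4\beta$, $t=\varepsilon N^3\beta$ and $\varepsilon=4/\sqrt N<1$, Bernstein's inequality bounds the probability of an error larger than $\varepsilon\operatorname{val}_1(\sigma)$ by $2\exp(-\frac38\varepsilon^2N^2\beta)\le2e^{-6N}$. Only the values on the $4N$ variables matter, and $2^{4N}\cdot2e^{-6N}<1$.
\end{proof}

At $\varepsilon=4/\sqrt N$ and $n=4N$, the minimum in \eqref{eq:qu} is at least $N^4/16$. The sampling above beats it because weight is moved only among clauses with the same $u$ and $z$. Assignments that split no clause can have small value, but they see no error. Assignments that see an error split so many clauses that the error is negligible.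

An upper bound on $\operatorname{wSPR}$ must handle all weighted instances, and the proof above used two features of the complete one. All clauses had the same weight, so that they could be exchanged for one another, and every assignment that split a clause split at least $N^3$ of them. We remove the first feature by moving weight in many small rounds, each of which deletes a fraction of the clauses. We remove the second by touching only those clauses that are light compared with every cut that splits them.

\section{Random signs and iteration}\label{sec:tools}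

One round of sparsification selects disjoint blocks of clauses and, in each block, moves weight in a random direction, by just enough to delete the lightest clause with probability $1/2$. We use Hoeffding's inequality for independent uniform signs $s_i\in\{\pm1\}$: if the reals $b_i$ are not all zero and $t>0$, then $\Pr[|\sum_is_ib_i|>t]\le2\exp(-t^2/(2\sum_ib_i^2))$.

\begin{lemma}[One round]\label{lem:signs}
Let $R\subseteq\{0,1\}^r$, let $(X,Y,w)$ be a weighted instance with $n$ variables and $m$ clauses, and let $\delta\in(0,1)$. Let $\mathcal B$ be a family of $q$ pairwise disjoint nonempty subsets of $Y$, called blocks, and let $\chi(y)\in\{\pm1\}$ be given for every clause $y$ in a block. For $\gamma\in\mathcal B$ put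
\[
\theta_\gamma=\min_{y\in\gamma}w(y),\qquad\Delta_\gamma(\sigma)=\sum_{y\in\gamma}\chi(y)f_y(\sigma).
\]
Suppose that
\begin{equation}\label{eq:criterion}
\sum_{\gamma\in\mathcal B}\theta_\gamma^2\,\Delta_\gamma(\sigma)^2\le\frac{\delta^2}{2(n+2)}\operatorname{val}_w(\sigma)^2\qquad\text{for every }\sigma:X\to\{0,1\}.
\end{equation}
Then $(X,Y,w)$ has a $\delta$-sparsifier of size at most $m-q/2$.
\end{lemma}

\begin{proof}
Choose independent uniform signs $s_\gamma$. Put $\tilde w(y)=w(y)+s_\gamma\chi(y)\theta_\gamma$ for $y\in\gamma$, and $\tilde w(y)=w(y)$ for clauses in no block. Then $\tilde w\ge0$ and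
\[
\operatorname{val}_{\tilde w}(\sigma)-\operatorname{val}_w(\sigma)=\sum_{\gamma}s_\gamma\theta_\gamma\Delta_\gamma(\sigma).
\]
If the left side of \eqref{eq:criterion} vanishes, this error is $0$. Otherwise $\operatorname{val}_w(\sigma)>0$, and by Hoeffding's inequality and \eqref{eq:criterion} the error exceeds $\delta\operatorname{val}_w(\sigma)$ in absolute value with probability at most $2e^{-(n+2)}$. Over all $2^n$ assignments the probability of failure is at most $2e^{-2}<1/2$. In each block $\gamma$ fix a clause $y_\gamma$ of minimum weight; it gets weight $0$ exactly when $s_\gamma=-\chi(y_\gamma)$. These $q$ events are independent of probability $1/2$, so by symmetry at least $q/2$ of them occur with probability at least $1/2$. Some outcome has both properties.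
\end{proof}

The factor $n+2$ in \eqref{eq:criterion} is the price of the union bound over all assignments. This is how the number of variables, and not the non-redundancy, comes to be divided by the square of the accuracy.

The error of a round grows as the number of clauses shrinks. Since this number shrinks geometrically, the total error is dominated by the last rounds.

\begin{lemma}[Iteration]\label{lem:iter}
Fix $R$, $n$ and $\varepsilon\in(0,1)$. Let $M>0$, $\eta\in(0,1)$, and let $\delta:[M,\infty)\to(0,1)$ be non-increasing. Suppose that every weighted instance on $n$ variables with $m>M$ clauses has a $\delta(m)$-sparsifier of size at most $(1-\eta)m$, and that $\sum_{i\ge0}\delta\big(M(1-\eta)^{-i}\big)\le\varepsilon/2$. Then $\operatorname{wSPR}(R,n,\varepsilon)\le M$.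
\end{lemma}

\begin{proof}
Start with any weighted instance. As long as the number $m_j$ of clauses exceeds $M$, replace the instance by the positive part of a $\delta(m_j)$-sparsifier of size $m_{j+1}\le(1-\eta)m_j$. The process stops after some number $J$ of rounds with at most $M$ clauses. We have $m_{J-1-i}\ge(1-\eta)^{-i}m_{J-1}>M(1-\eta)^{-i}$, so $\sum_{j<J}\delta(m_j)\le\varepsilon/2$. Every value has been multiplied by a factor between $\prod_j(1-\delta(m_j))\ge1-\varepsilon/2$ and $\prod_j(1+\delta(m_j))\le e^{\varepsilon/2}\le1+\varepsilon$, where the last inequality holds on $[0,1]$ by convexity and $e^{1/2}\le2$. The final weights, extended by zero, form an $\varepsilon$-sparsifier.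
\end{proof}

\section{Pairs of clauses and effective resistance}\label{sec:pairs}

To prove Theorem~\ref{thm:pk}(a) we take as blocks pairs of clauses with the same $x_1$ and the same $z$, with opposite signs. As in Proposition~\ref{prop:example}, such a pair contributes an error only under assignments that split one of its clauses. For \eqref{eq:criterion} we then need each clause in a block to be much lighter than the total weight of split clauses, under every assignment that splits it. In a general instance some clauses fail this test, for example a clause whose variable $x_2$ occurs nowhere else. Effective resistance identifies a set of clauses that pass the test and shows that it misses few clauses.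

We recall the definitions. Let $G$ be a multigraph on $X$ with positive edge weights $w_e$. For an edge $e=uv$ let $b_e=\mathbf e_u-\mathbf e_v\in\mathbb R^X$ be the difference of the unit vectors. The \emph{Laplacian} is $L=\sum_ew_eb_eb_e^T$, so that $s^TLs=\sum_{e=uv}w_e(s_u-s_v)^2$. It is positive semidefinite, and its kernel consists of the vectors that are constant on each component. Let $L^+$ be the pseudoinverse, obtained by inverting the nonzero eigenvalues; then $L^+L$ is the orthogonal projection onto the orthogonal complement of the kernel. For $u,v$ in the same component, the \emph{effective resistance} is $\operatorname{res}(u,v)=b^TL^+b$ with $b=\mathbf e_u-\mathbf e_v$. We need two facts.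
\begin{enumerate}
\item[(R1)] $(s_u-s_v)^2\le\operatorname{res}(u,v)\,s^TLs$ for all $s\in\mathbb R^X$. Indeed $b$ is orthogonal to the kernel, so $s_u-s_v=b^TL^+Ls=\big((L^+)^{1/2}b\big)^T\big(L^{1/2}s\big)$, and the Cauchy--Schwarz inequality applies.
\item[(R2)] (Foster's identity.) $\sum_{e=uv}w_e\operatorname{res}(u,v)=\sum_ew_e\operatorname{tr}(L^+b_eb_e^T)=\operatorname{tr}(L^+L)=\operatorname{rank}L\le n-1$.
\end{enumerate}
For a vector $s$ with entries in $\{0,1\}$, (R1) says that every cut separating $u$ from $v$ has weight at least $1/\operatorname{res}(u,v)$. For the instance of Proposition~\ref{prop:example}, let $G$ have one unit edge $uv$ for each clause $(u,v,z)$. By symmetry and (R2) each of the $N^4$ edges has resistance $(2N-1)/N^4$, and (R1) recovers the case $\beta\ge1$ of \eqref{eq:cutbound} in the form $\operatorname{val}_1(\sigma)\ge N^3/2$.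

\begin{lemma}\label{lem:pairs}
Let $(X,Y,w)$ be a weighted instance of $\operatorname{CSP}(R_{p,k})$ with $n$ variables and $m$ clauses, and let $\delta\in(0,1)$. If $m\ge2n^{k+1}+12(p-1)n^2/\delta^2$, then there is a $\delta$-sparsifier of size at most $\frac78m$.
\end{lemma}

\begin{proof}
Let $\tau=2(p-1)(n+2)/\delta^2$. Since $n+2\le3n$, the hypothesis gives $n^{k+1}+\tau n\le m/2$.

\emph{Good clauses.} Let $G$ be the multigraph on $X$ with an edge $x_1x_j$ of weight $w(y)$ for each clause $y=(x_1,\dots,x_p,z)$ and each $j\in\{2,\dots,p\}$. A loop contributes nothing to $L$ and has resistance $0$. For $\sigma:X\to\{0,1\}$ let $Q(\sigma)=\sigma^TL\sigma$ and let $W(\sigma)$ be the total weight of the clauses split by $\sigma$. A split clause contributes at most $(p-1)w(y)$ to $Q(\sigma)$ and any other clause contributes $0$, and split clauses are violated. Hence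
\[
Q(\sigma)\le(p-1)W(\sigma),\qquad W(\sigma)\le\operatorname{val}_w(\sigma).
\]
Let $\operatorname{res}(y)=\sum_{j=2}^p\operatorname{res}(x_1,x_j)$, and call $y$ \emph{good} if $w(y)\operatorname{res}(y)\le1/\tau$. By (R2), $\sum_yw(y)\operatorname{res}(y)\le n-1$, so at most $\tau n$ clauses are not good. If $\sigma$ splits $y$, then $\sigma(x_1)\ne\sigma(x_j)$ for some $j$, and (R1) gives $1\le\operatorname{res}(y)Q(\sigma)$. If $y$ is also good, then $w(y)\le w(y)\operatorname{res}(y)Q(\sigma)\le Q(\sigma)/\tau$. Therefore
\begin{equation}\label{eq:V}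
\sum_{y\text{ good, split by }\sigma}w(y)^2\le\frac{Q(\sigma)}\tau W(\sigma)\le\frac{p-1}\tau W(\sigma)^2\le\frac{\delta^2}{2(n+2)}\operatorname{val}_w(\sigma)^2 .
\end{equation}

\emph{Blocks.} Sort the good clauses into at most $n^{k+1}$ classes according to $(x_1,z)\in X^{k+1}$, and pair them up within each class, leaving at most one clause unpaired per class. The number of pairs is $q\ge\frac12(m-\tau n-n^{k+1})\ge m/4$. Each pair $\gamma=\{y,y'\}$ is a block, with $\chi(y)=1$ and $\chi(y')=-1$, so that $\Delta_\gamma=f_y-f_{y'}$ takes values in $\{-1,0,1\}$.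

\emph{The criterion.} Suppose that $\sigma$ splits neither $y$ nor $y'$. Then both $x$-parts get the constant value $\sigma(x_1)$, the $z$-parts coincide, and so $\sigma(y)=\sigma(y')$ and $\Delta_\gamma(\sigma)=0$. Thus a pair with $\Delta_\gamma(\sigma)\ne0$ contains a good clause split by $\sigma$, and $\theta_\gamma^2\Delta_\gamma(\sigma)^2=\theta_\gamma^2$ is at most the squared weight of that clause. The pairs are disjoint, so \eqref{eq:V} implies \eqref{eq:criterion}. Lemma~\ref{lem:signs} gives a $\delta$-sparsifier of size at most $m-q/2\le\frac78m$.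
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pk}(a)]
Let $K=24576(p-1)$, $M=4n^{k+1}+Kn^2/\varepsilon^2$, $\eta=\frac18$ and $\delta(m)=n\sqrt{24(p-1)/m}$. For $m\ge M$ we have
\[
\delta(m)\le\delta(M)\le\varepsilon\sqrt{24(p-1)/K}=\varepsilon/32<1 .
\]
The hypothesis of Lemma~\ref{lem:pairs} holds for $m>M$ and $\delta=\delta(m)$, since $2n^{k+1}\le m/2$ and $12(p-1)n^2/\delta(m)^2=m/2$. Finally,
\[
\sum_{i\ge0}\delta\big(M(7/8)^{-i}\big)=\delta(M)\sum_{i\ge0}(7/8)^{i/2}\le16\,\delta(M)\le\varepsilon/2,
\]
where we used $\sqrt{7/8}\le15/16$. Lemma~\ref{lem:iter} gives $\operatorname{wSPR}(R_{p,k},n,\varepsilon)\le M$.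
\end{proof}

\begin{remark}
The term $n^{k+1}$ counts the classes $(x_1,z)$; when every class has one clause, as in the non-redundant instance $Y_0$, there is nothing to pair. The term $n^2/\varepsilon^2$ counts the clauses that are not good. The cut term in \eqref{eq:f} is used in the inequality $W(\sigma)\le\operatorname{val}_w(\sigma)$. Without it, that is, for the predicate violated only by $1^{p+k}$, the complete instance is non-redundant and no clause can be dropped.
\end{remark}

\section{Lower bounds for every predicate}\label{sec:general}

The source of the bound $n/\varepsilon^2$ can be seen for cuts. Take a bipartite graph with parts $X_1,X_2$ in which every $a\in X_1$ has $t$ neighbors, let $\tilde w$ be a reweighting and $u=\tilde w-1$. Assign random bits $\sigma'$ to $X_2$. Changing $\sigma(a)$ from $0$ to $1$ changes the error $\operatorname{val}_{\tilde w}-\operatorname{val}_1$ by $\sum_{b}u(a,b)(1-2\sigma'(b))$, a sum with random signs whose typical size is $(\sum_bu(a,b)^2)^{1/2}$. This is at least $\sqrt{t/2}$ if half of the edges at $a$ were deleted. Now choose every $\sigma(a)$ so that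 these changes add up. The error becomes of order $|X_1|\sqrt t$, while the value is at most $|X_1|t$, and so $\varepsilon$ is at least of order $1/\sqrt t$. For a general predicate the change is no longer a sum of independent terms. It is a function of bounded degree, and we need two substitutes: orthogonality to compute its second moment, and a fourth moment bound to pass from the second moment to the first.

\subsection{The Efron--Stein decomposition}

Let $I$ be a finite set and give $D^I$ the uniform measure. Let $\mathbb E_i$ be the operator that averages over coordinate $i$; these operators commute. For $g:D^I\to\mathbb R$ and $S\subseteq I$ put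
\[
g_S=\prod_{i\in S}(\operatorname{Id}-\mathbb E_i)\prod_{i\notin S}\mathbb E_i\,g .
\]
Expanding $\prod_i\big((\operatorname{Id}-\mathbb E_i)+\mathbb E_i\big)=\operatorname{Id}$ gives $g=\sum_Sg_S$. The component $g_S$ depends only on the coordinates in $S$ and satisfies $\mathbb E_ig_S=0$ for $i\in S$; call a function with these two properties \emph{pure on $S$}. Functions $h,h'$ that are pure on different sets $S,S'$ are orthogonal: if, say, $i\in S\setminus S'$, then $\mathbb E_i(hh')=h'\,\mathbb E_ih=0$. If $h$ depends only on the coordinates in $T$, then $h_S=0$ unless $S\subseteq T$, because $\operatorname{Id}-\mathbb E_i$ annihilates $h$ for $i\notin T$. Consequently the degree of a nonzero function $g$ equals $\max\{|S|:g_S\ne0\}$.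

Permuting the coordinates of $R$ changes none of the quantities in Theorem~\ref{thm:general}. So we assume from now on that $f_{[d]}\ne0$, where $[d]=\{1,\dots,d\}$ and $d$ is the degree of $R$.

\begin{lemma}\label{lem:fourth}
Let $B=16|D|$. If $g:D^N\to\mathbb R$ has degree at most $d$, then $\mathbb Eg^4\le B^d(\mathbb Eg^2)^2$ and $\mathbb E|g|\ge B^{-d/2}(\mathbb Eg^2)^{1/2}$.
\end{lemma}

\begin{proof}
We prove the first inequality for all $d$ by induction on $N$. If $N=0$ or $d=0$, then $g$ is constant and $\mathbb Eg^4=(\mathbb Eg^2)^2$. Let $N,d\ge1$, $g_0=\mathbb E_Ng$ and $g_1=g-g_0$. Write $g$ as a sum of functions of at most $d$ coordinates each. Averaging them shows that $g_0$ has degree at most $d$ as a function on $D^{N-1}$. The summands that do not involve coordinate $N$ contribute nothing to $g_1$, so for each $\alpha\in D$ the function $g_1(\cdot,\alpha)$ on $D^{N-1}$ has degree at most $d-1$. Put $a=\mathbb Eg_0^2$, $b_\alpha=\mathbb Eg_1(\cdot,\alpha)^2$ and $b=\mathbb E_\alpha b_\alpha=\mathbb Eg_1^2$. Since $\mathbb E_Ng_1=0$, we have $\mathbb Eg_0g_1=\mathbb Eg_0^3g_1=0$, and in particular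 $\mathbb Eg^2=a+b$. Expanding $(g_0+g_1)^4$ and using $4g_0g_1^3\le2g_0^2g_1^2+2g_1^4$, we get
\[
\mathbb Eg^4\le\mathbb Eg_0^4+8\,\mathbb Eg_0^2g_1^2+3\,\mathbb Eg_1^4 .
\]
By induction $\mathbb Eg_0^4\le B^da^2$ and $\mathbb Eg_1(\cdot,\alpha)^4\le B^{d-1}b_\alpha^2$. Since $b_\alpha\le|D|b$, this gives $\mathbb Eg_1^4\le B^{d-1}\mathbb E_\alpha b_\alpha^2\le B^{d-1}|D|b^2$. By the Cauchy--Schwarz inequality for each $\alpha$,
\[
\mathbb Eg_0^2g_1^2\le\mathbb E_\alpha\big[B^{d/2}a\cdot B^{(d-1)/2}b_\alpha\big]=B^{d-1/2}ab .
\]
Altogether $\mathbb Eg^4\le B^d\big(a^2+8B^{-1/2}ab+3|D|B^{-1}b^2\big)\le B^d(a+b)^2$, because $8B^{-1/2}\le2$ and $3|D|B^{-1}\le1$. For the second inequality let $g\ne0$. H\"older's inequality gives $\|g\|_2\le\|g\|_1^{1/3}\|g\|_4^{2/3}$, so $\|g\|_1\ge\|g\|_2^3/\|g\|_4^2\ge B^{-d/2}\|g\|_2$.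
\end{proof}

\subsection{Partite instances}

To read off $u(y)$ from a second moment, the top component $f_{[d]}$ of different clauses must live on different sets of variables. This holds for the following instances. An instance $(X,Y)$ is \emph{partite} if there are disjoint sets $X_1,\dots,X_d\subseteq X$ and distinct variables $x^*_{d+1},\dots,x^*_r$ outside them such that $Y\subseteq X_1\times\dots\times X_d\times\{(x^*_{d+1},\dots,x^*_r)\}$. Let
\[
c_0=\tfrac12(16|D|)^{-d/2}\|f_{[d]}\|_2>0 ,
\]
a constant that depends only on $R$.

\begin{lemma}\label{lem:osc}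
Let $(X,Y)$ be partite, let $u:Y\to\mathbb R$ and $P=\sum_{y\in Y}u(y)f_y$. Then for each $i\in[d]$,
\[
\max_\sigma|P(\sigma)|\ge c_0\sum_{a\in X_i}\Big(\sum_{y\in Y,\ y_i=a}u(y)^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Permuting the first $d$ coordinates preserves the hypotheses and $c_0$, so let $i=1$. Let $\sigma'$ denote an assignment of the variables outside $X_1$. For $a\in X_1$ and $\alpha\in D$ put
\[
P_a(\alpha,\sigma')=\sum_{y\in Y,\ y_1=a}u(y)f\big(\alpha,\sigma'(y_2),\dots,\sigma'(y_r)\big).
\]
Each clause contains exactly one variable of $X_1$, so $P(\sigma)=\sum_aP_a(\sigma(a),\sigma')$ when $\sigma$ extends $\sigma'$. Let $\operatorname{osc}_a(\sigma')=\max_\alpha P_a(\alpha,\sigma')-\min_\alpha P_a(\alpha,\sigma')$. For fixed $\sigma'$, choose $\sigma(a)$ to maximize $P_a$ for all $a$, or to minimize it for all $a$. The two values of $P$ differ by $\sum_a\operatorname{osc}_a(\sigma')$. Hence $\max|P|\ge\frac12\sum_a\operatorname{osc}_a(\sigma')$ for every $\sigma'$, and averaging gives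
\begin{equation}\label{eq:osc}
\max_\sigma|P(\sigma)|\ge\tfrac12\sum_{a\in X_1}\mathbb E_{\sigma'}\operatorname{osc}_a(\sigma').
\end{equation}
Fix $a$ and let $g_a(\alpha,\sigma')=P_a(\alpha,\sigma')-\mathbb E_\beta P_a(\beta,\sigma')$, viewed as a function of an assignment $\sigma$ of $\{a\}\cup(X\setminus X_1)$ with $\sigma(a)=\alpha$. Then $|g_a(\alpha,\sigma')|\le\operatorname{osc}_a(\sigma')$ for every $\alpha$. Subtracting the average over the first coordinate removes from $f$ the components $f_S$ with $1\notin S$ and keeps the others, so
\[
g_a=\sum_{y:\,y_1=a}\ \sum_{S\ni1,\ |S|\le d}u(y)\,f_S\big((\sigma(y_j))_{j\in S}\big).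
\]
Thus $g_a$ has degree at most $d$. The variables of a clause $y$ are distinct, so the term indexed by $(y,S)$ is pure on the variable set $\{y_j:j\in S\}$. The set $T_y=\{a,y_2,\dots,y_d\}$ has one element in each $X_j$ and contains no $x^*_j$. So if $(y',S)$ gives the variable set $T_y$, then $S=[d]$ and $y'_j=y_j$ for $j\le d$, that is, $y'=y$. Grouping the terms by variable set and using orthogonality, we get $\mathbb Eg_a^2\ge\|f_{[d]}\|_2^2\sum_{y_1=a}u(y)^2$. By Lemma~\ref{lem:fourth},
\[
\mathbb E_{\sigma'}\operatorname{osc}_a(\sigma')\ge\mathbb E|g_a|\ge2c_0\Big(\sum_{y_1=a}u(y)^2\Big)^{1/2},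
\]
and \eqref{eq:osc} finishes the proof.
\end{proof}

\begin{corollary}\label{cor:half}
Let $(X,Y)$ be a partite unweighted instance, let $i\in[d]$, and suppose that each $a\in X_i$ lies in at most $t$ clauses. If $\varepsilon\sqrt t\le c_0/2$, then every $\varepsilon$-sparsifier of $(X,Y)$ has size at least $|Y|/2$.
\end{corollary}

\begin{proof}
Suppose that $\tilde w$ is an $\varepsilon$-sparsifier of size less than $|Y|/2$. Let $u=\tilde w-1$, and let $\zeta_a\le t$ be the number of clauses $y$ with $y_i=a$ and $\tilde w(y)=0$, so that $\sum_a\zeta_a>|Y|/2$. On these clauses $u(y)^2=1$. Since $|P(\sigma)|=|\operatorname{val}_{\tilde w}(\sigma)-\operatorname{val}_1(\sigma)|\le\varepsilon|Y|$, Lemma~\ref{lem:osc} gives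
\[
\varepsilon|Y|\ge c_0\sum_a\sqrt{\zeta_a}\ge c_0\sum_a\frac{\zeta_a}{\sqrt t}>\frac{c_0|Y|}{2\sqrt t},
\]
that is, $\varepsilon\sqrt t>c_0/2$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:general}(a)--(c)}

\begin{proof}[Proof of (b)]
An exact sparsifier is a representation of the vector $\sum_yw(y)f_y\in\mathbb R^{D^X}$ as a nonnegative combination of the vectors $f_y$, so this is a question of linear algebra. Let $|X|=n$ and let $\rho_n$ be the dimension of the span of $\{f_y:y\in X^r\}$. Carath\'eodory's theorem for cones states that a nonnegative combination of vectors spanning a space of dimension at most $\rho$ is a nonnegative combination of at most $\rho$ of them. Hence $\operatorname{wSPR}(R,n,0)\le\rho_n$. If $Y\subseteq X^r$ is chosen so that $(f_y)_{y\in Y}$ is a basis of the span, then $\sum_y(\tilde w(y)-1)f_y=0$ forces $\tilde w\equiv1$, so $\operatorname{SPR}(R,n,0)\ge\rho_n$. By Lemma~\ref{lem:basic} both quantities equal $\rho_n$.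

Each $f_y$ is a sum of functions of at most $d$ variables. Such functions lie in the span of the indicators $\mathbf 1[\sigma(x_1)=\alpha_1,\dots,\sigma(x_d)=\alpha_d]$ with $(x_1,\dots,x_d)\in X^d$ and $(\alpha_1,\dots,\alpha_d)\in D^d$. So $\rho_n\le|D|^dn^d$. For $n\ge r$ let $N=\lfloor n/r\rfloor\ge n/(2r)$. Since $dN+(r-d)\le rN\le n$, there is a partite instance with $|X_j|=N$ and all $N^d$ possible clauses. By Lemma~\ref{lem:osc}, $P\equiv0$ implies $u\equiv0$, so the functions $f_y$ are linearly independent and $\rho_n\ge N^d$.
\end{proof}

Two simple bounds cover large $\varepsilon$ and small $n$.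

\begin{lemma}\label{lem:linear}
For $n\ge r$ we have $\operatorname{NRD}(R,n)\ge n-r+1\ge n/r$. For all $n\ge1$ and $\varepsilon\in[0,1)$ we have $\operatorname{SPR}(R,n,\varepsilon)\ge n^{-r}\operatorname{SPR}(R,n,0)$.
\end{lemma}

\begin{proof}
Change a point of $R$ into a point outside $R$ one coordinate at a time. At some step we find $\alpha\in R$ and $\alpha'\notin R$ that differ in exactly one coordinate $j$. Fix $r-1$ distinct variables for the other coordinates, and let coordinate $j$ range over the remaining $n-r+1$ variables. Give the fixed variables the values prescribed by $\alpha$, one remaining variable the value $\alpha'_j$, and the others the value $\alpha_j$. This violates exactly one clause. The inequality $n-r+1\ge n/r$ is equivalent to $(n-r)(r-1)\ge0$.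

For the second claim, suppose that $\operatorname{SPR}(R,n,0)>0$. Then some clause in $X^r$ is violated by some assignment, since otherwise $\tilde w\equiv0$ is an exact sparsifier of every instance. That clause alone is a non-redundant instance, so $\operatorname{SPR}(R,n,\varepsilon)\ge1\ge n^{-r}\operatorname{SPR}(R,n,0)$.
\end{proof}

\begin{proof}[Proof of (a)]
By Lemma~\ref{lem:basic} only the second term of the maximum needs a proof. For $n<r$ it follows from Lemma~\ref{lem:linear} with the constant $r^{-r}$. Let $n\ge r$, $N=\lfloor n/r\rfloor$, $c_1=c_0^2/4$ and $t=\min(\lfloor c_1/\varepsilon^2\rfloor,N^{d-1})$. If $t=0$, then $1/\varepsilon^2<1/c_1$, and $\operatorname{SPR}(R,n,\varepsilon)\ge n/r\ge(c_1/r)\,n/\varepsilon^2$ by Lemmas~\ref{lem:basic} and~\ref{lem:linear}. If $t\ge1$, take a partite instance with $|X_j|=N$ and exactly $t$ of the $N^{d-1}$ possible clauses at each $a\in X_1$. Since $\varepsilon\sqrt t\le\sqrt{c_1}=c_0/2$, Corollary~\ref{cor:half} gives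
\[
\operatorname{SPR}(R,n,\varepsilon)\ge\frac{Nt}2\ge\frac12\min\Big(\frac{c_1N}{2\varepsilon^2},N^d\Big),
\]
where we used $\lfloor x\rfloor\ge x/2$ for $x\ge1$. It remains to note that $N\ge n/(2r)$ and $N^d\ge(2r|D|)^{-d}\operatorname{SPR}(R,n,0)$ by the proof of (b).
\end{proof}

\begin{proof}[Proof of (c)]
If $\operatorname{NRD}(R,n)\le Cn$ with $C\ge1$, the minimum in \eqref{eq:qu} is at most $C\min(n/\varepsilon^2,\operatorname{SPR}(R,n,0))$, and (a) applies. If $\operatorname{CL}(R,n)\le Cn$, the minimum in \eqref{eq:qw} is at most the same expression by (b), and we use (a) and $\operatorname{wSPR}\ge\operatorname{SPR}$. If $\operatorname{NRD}(R,n)\ge cn^d$ for $n\ge n_0$, then $\operatorname{SPR}(R,n,\varepsilon)\ge cn^d\ge c|D|^{-d}\operatorname{SPR}(R,n,0)$ for $n\ge n_0$, and for $n<n_0$ Lemma~\ref{lem:linear} gives the constant $n_0^{-r}$. The case $\operatorname{CL}(R,n)\ge cn^d$ is the same, with $\operatorname{wSPR}\ge\operatorname{CL}$ for $n\ge n_0$ and $\operatorname{wSPR}\ge\operatorname{SPR}$ together with (b) for $n<n_0$.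
\end{proof}

\subsection{Arity at most two}

Part (c) covers the two extremes, and for $r\le2$ there is nothing in between: a binary predicate behaves either like $\operatorname{OR}_2$ or like the cut predicate.

\begin{proof}[Proof of Theorem~\ref{thm:general}(d)]
If $r=1$, then $d=1$ and $\operatorname{CL}\ge\operatorname{NRD}\ge n$ by Lemma~\ref{lem:linear}, so (c) applies. Let $r=2$.

\emph{Case A: there are $(a,b),(a,b'),(a',b)\in R$ with $(a',b')\notin R$.} Take disjoint sets $U,V$ of $\lfloor n/2\rfloor$ variables and the clauses $U\times V$. Given a clause $(u,v)$, assign $a'$ to $u$, $a$ to the rest of $U$, $b'$ to $v$ and $b$ to the rest of $V$. The clause $(u,v)$ gets the value $(a',b')$, and every other clause gets one of the three values in $R$. Hence $\operatorname{CL}\ge\operatorname{NRD}\ge\lfloor n/2\rfloor^2=\Omega(n^d)$, as $d\le2$, and (c) applies.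

\emph{Case B: there is no such configuration.} Consider the rows $R_a=\{b:(a,b)\in R\}$. If two rows share an element $b$ and are different, say $b'\in R_a\setminus R_{a'}$, we are in Case A. So any two rows are equal or disjoint. Let $\mu(a)=R_a$ if $R_a\ne\emptyset$ and $\mu(a)=\bot$ otherwise, and let $\nu(b)$ be the row containing $b$, or $\bot$ if there is none. Then $(a,b)\in R$ if and only if $\mu(a)=\nu(b)\ne\bot$.

Let $y_1,\dots,y_\ell$ with $\sigma_1,\dots,\sigma_\ell$ be a chain. The two positions of a clause play different roles, so we view a clause $(u,v)$ as an edge $u^Lv^R$ of a bipartite graph on two copies $X^L,X^R$ of $X$. Suppose that the edges contain a cycle, and let $y_i=(u,v)$ be its edge of smallest index. Label $x^L$ by $\mu(\sigma_i(x))$ and $x^R$ by $\nu(\sigma_i(x))$. The other edges of the cycle are satisfied by $\sigma_i$, so the ends of each have equal labels different from $\bot$. These edges join $u^L$ to $v^R$, so $\mu(\sigma_i(u))=\nu(\sigma_i(v))\ne\bot$ and $\sigma_i$ satisfies $y_i$, a contradiction. The edges form a forest on $2n$ vertices, so $\operatorname{NRD}\le\operatorname{CL}\le2n-1$,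 and (c) applies.
\end{proof}

\section{The dependence on $\varepsilon$ for $R_{2,k}$}\label{sec:sharp}

In this section clauses are written $e=(u,v,z)$ with $u,v\in X$ and $z\in X^k$, and $w_e$ is the weight of $e$.

\subsection{The lower bound}

Section~\ref{sec:complete} used two instances: the non-redundant one, built on a perfect matching between two sets of $N$ variables, and the complete one, built on the complete bipartite graph. We interpolate by using disjoint complete bipartite graphs $K_{s,s}$. An assignment that vanishes on all but one of them isolates one partite instance, to which Corollary~\ref{cor:half} applies with a small value of $t$.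

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]
The predicate $R_{2,k}$ has degree $d=r=k+2$. Indeed, the monomials of lower degree in \eqref{eq:poly} have no component on $[r]$, and the component of the top monomial is $\prod_i(x_i-\frac12)\prod_j(z_j-\frac12)\ne0$. So $c_0$ depends only on $k$.

Let $N=\lfloor n/(k+2)\rfloor\ge n/(2(k+2))$ and $s_0=\frac{c_0}2N^{-(k-1)/2}/\varepsilon$. We know $\operatorname{SPR}\ge\operatorname{NRD}\ge N^{k+1}$ from the proof of Theorem~\ref{thm:pk}(b). We claim that also
\begin{equation}\label{eq:lb}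
\operatorname{SPR}(R_{2,k},n,\varepsilon)\ge c''\min\big(N^{k+2},N^{(k+3)/2}/\varepsilon\big)
\end{equation}
with $c''>0$ depending only on $k$. This suffices, because the maximum of two lower bounds is at least their average, and $n^{k+1}+\min(n^{k+2},b)\ge\min(n^{k+2},n^{k+1}+b)$ for $b\ge0$.

If $s_0<1$, then $N^{(k+3)/2}/\varepsilon<(2/c_0)N^{k+1}$ and \eqref{eq:lb} follows from the bound $N^{k+1}$. Let $s_0\ge1$, $s=\min(N,\lfloor s_0\rfloor)$ and $J=\lfloor N/s\rfloor\ge N/(2s)$. Take disjoint sets $A_i,B_i$ $(i\le J)$ of size $s$ and $Z_1,\dots,Z_k$ of size $N$; this uses at most $(k+2)N\le n$ variables. Let $Y_i=A_i\times B_i\times Z_1\times\dots\times Z_k$ and $Y=\bigcup_iY_i$, so that $|Y|=Js^2N^k\ge sN^{k+1}/2$. Let $\tilde w$ be an $\varepsilon$-sparsifier of $Y$ and fix $i$. Extend any assignment of the variables of $Y_i$ by $0$. Then all clauses of $Y_j$ with $j\ne i$ have $x$-part of value $00$ and are satisfied. Hence the restriction of $\tilde w$ to $Y_i$ is an $\varepsilon$-sparsifier of the partite instance $Y_i$. Each $a\in Z_1$ lies in $t=s^2N^{k-1}$ clauses of $Y_i$, and $\varepsilon\sqrt t=\varepsilon sN^{(k-1)/2}\le c_0/2$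 because $s\le s_0$. By Corollary~\ref{cor:half}, $\tilde w$ is positive on at least half of each $Y_i$. So its size is at least
\[
\frac{|Y|}2\ge\frac{sN^{k+1}}4\ge\frac14\min\Big(N^{k+2},\frac{s_0}2N^{k+1}\Big)=\frac14\min\Big(N^{k+2},\frac{c_0}4\cdot\frac{N^{(k+3)/2}}\varepsilon\Big).\qedhere
\]
\end{proof}

We applied Corollary~\ref{cor:half} with $Z_1$, and not $A_i$, as the distinguished set because a variable of $A_i$ lies in $sN^k\ge s^2N^{k-1}$ clauses, and a smaller $t$ allows a larger $s$.

\subsection{Even cycles cancel more than pairs}

For $k=1$, Lemma~\ref{lem:pairs} allows an accuracy $\delta$ of order $n/\sqrt m$ in a round with $m$ clauses, which leads to the size $n^2/\varepsilon^2$. To reach $n^2/\varepsilon$ we need $\delta$ of order $n^2/m$. The gain comes from the algebraic form of $f$ for $p=2$. With $\zeta=\prod_j\sigma(z_j)$,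
\begin{equation}\label{eq:quad}
f_e(\sigma)=\sigma(u)+\sigma(v)+(\zeta-2)\,\sigma(u)\sigma(v).
\end{equation}
A pair of clauses cancels only the term $\sigma(u)$. Four clauses $(u,v,z),(u',v,z),(u',v',z),(u,v',z)$ with alternating signs cancel both linear terms and leave
\[
\Delta(\sigma)=(\zeta-2)\big(\sigma(u)-\sigma(u')\big)\big(\sigma(v)-\sigma(v')\big),
\]
which vanishes unless $\sigma$ separates $u$ from $u'$ and also $v$ from $v'$.

\begin{example}\label{ex:four}
Let $Y=A\times B\times Z$ be the complete unweighted instance of $\operatorname{CSP}(R_{2,1})$ with sets of even size $N\ge8$, so $n=3N$ and $m=N^3$. Pair up the elements of $A$ and those of $B$. Each pair in $A$, pair in $B$ and $z\in Z$ give a block of four clauses as above. Let $\alpha$ and $\beta$ be the numbers of variables in $A$ and in $B$ on which $\sigma$ takes its less frequent value on that set. At most $\alpha$ pairs in $A$ and $\beta$ pairs in $B$ are separated, so $\sum_\gamma\Delta_\gamma^2\le4\alpha\beta N$. As in \eqref{eq:cutbound}, $\operatorname{val}_1(\sigma)\ge N^2\max(\alpha,\beta)$. Hence $\sum_\gamma\Delta_\gamma^2\le4\operatorname{val}_1(\sigma)^2/N^3$,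 and \eqref{eq:criterion} holds with $\delta=6/N$, which is of order $n^2/m$. For the blocks $\{(u,v,z),(u,v',z)\}$ of Section~\ref{sec:pairs}, let $\sigma$ be $1$ at a single variable of $B$. Then $\sum_\gamma\Delta_\gamma^2=N^2=\operatorname{val}_1(\sigma)$, so \eqref{eq:criterion} requires $\delta^2\ge2(3N+2)/N^2$, and $\delta$ is of order $N^{-1/2}$.
\end{example}

In the example the variance is quadratic in the size of the minority set of $\sigma$, and so is the square of the value. Two things must be replaced in a general instance. First, there may be no $4$-cycles. Longer even cycles cancel the linear terms equally well, and short cycles exist as soon as there are linearly many clauses for a given $z$. Second, we need a lower bound for the value that is proportional to the size of the minority set. Effective resistance bounds a cut from below without reference to its size, so it does not suffice; we need expansion. A weighted graph has different expansion in different places and at different scales, and we organize these in a hierarchy. We treat the two points in turn.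

\begin{lemma}\label{lem:girth}
A simple graph with $N$ vertices and at least $2N$ edges has a cycle of length at most $2\lceil\log_2N\rceil$.
\end{lemma}

\begin{proof}
Delete vertices of degree at most $2$ as long as possible. Each deletion removes at most two edges and the deletion of a last vertex removes none, so if all vertices were deleted there would have been fewer than $2N$ edges. Thus a nonempty subgraph of minimum degree at least $3$ remains. Let $h=\lceil\log_2N\rceil$. From a given vertex of the subgraph there are at least $3\cdot2^{h-1}>N$ non-backtracking walks of length $h$, so two different ones end at the same vertex. In a forest a non-backtracking walk is a path and is determined by its ends. Hence the at most $2h$ edges of the two walks contain a cycle.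
\end{proof}

For a weighted multigraph $G$ on $X$ and disjoint $S,S'\subseteq X$, let $w(S,S')$ be the total weight of the edges between $S$ and $S'$. For $\sigma:X\to\{0,1\}$ let $Q(\sigma)=w(\sigma^{-1}(0),\sigma^{-1}(1))$. For $T\subseteq X$ let $S_T^\sigma$ be a smaller one of the sets $T\cap\sigma^{-1}(0)$ and $T\cap\sigma^{-1}(1)$, and let $a_T(\sigma)=|S^\sigma_T|\le|T|/2$.

\begin{lemma}[Expansion hierarchy]\label{lem:hier}
Let $G$ be a loopless multigraph on a set $X$ of $n\ge2$ vertices with edge weights $w_e>0$. There are numbers $h_e>0$, one for each edge, and for each $i\in\mathbb Z$ a family $\mathcal T_i$ of pairwise disjoint subsets of $X$, such that: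
\begin{enumerate}
\item[(a)] $\sum_ew_e/h_e\le n\log_2n$;
\item[(b)] if $h_e\ge2^i$, then both ends of $e$ lie in one member of $\mathcal T_i$;
\item[(c)] $\sum_{i\in\mathbb Z}\sum_{T\in\mathcal T_i}4^ia_T(\sigma)^2\le(\log_2n+3)\,Q(\sigma)^2$ for every $\sigma:X\to\{0,1\}$.
\end{enumerate}
\end{lemma}

Property (a) plays the role of Foster's identity and property (c) that of (R1).

\begin{proof}
For $T\subseteq X$ with $|T|\ge2$ define the expansion
\[
h(T)=\min\big\{w(S,T\setminus S)/|S|:\ \emptyset\ne S\subseteq T,\ |S|\le|T|/2\big\},
\]
and let $S_T$ be a minimizer. Starting from $X$, split every set $T$ with $|T|\ge2$ into $S_T$ and $T\setminus S_T$, recursively, until only singletons remain. Let $\mathcal T$ be the family of all sets with at least two elements that occur. Any two members of $\mathcal T$ are nested or disjoint. For an edge $e=uv$ let $h_e=\max\{h(T):T\in\mathcal T,\ u,v\in T\}$, and let $\mathcal T_i$ be the family of inclusion-maximal members of $\{T\in\mathcal T:h(T)\ge2^i\}$. Maximal members are not nested, so they are disjoint. Property (b) holds because a set $T$ attaining $h_e\ge2^i$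 lies in a member of $\mathcal T_i$.

(a) The ends of $e$ are separated at the split of a unique set $T_e\in\mathcal T$, and $h_e\ge h(T_e)\ge w_e/|S_{T_e}|>0$. The edges with $T_e=T$ are those between $S_T$ and $T\setminus S_T$, so
\[
\sum_e\frac{w_e}{h_e}\le\sum_{T\in\mathcal T,\ h(T)>0}\frac{w(S_T,T\setminus S_T)}{h(T)}\le\sum_{T\in\mathcal T}|S_T| .
\]
Each time a vertex falls into $S_T$, the size of the current set containing it is at least halved. This happens at most $\log_2n$ times, so the last sum is at most $n\log_2n$.

(c) Write $Q=Q(\sigma)$, $a_T=a_T(\sigma)$ and $E_i=\sum_{T\in\mathcal T_i}2^ia_T$. The left side is at most $\sum_iE_i^2$. By the definition of $h$, we have $2^ia_T\le h(T)a_T\le w(S_T^\sigma,T\setminus S_T^\sigma)$ for $T\in\mathcal T_i$. The edges counted on the right are cut by $\sigma$ and lie inside $T$, and the members of $\mathcal T_i$ are disjoint; hence $E_i\le Q$. If $Q=0$ we are done, so let $Q>0$. Disjointness also gives $E_i\le2^in$, and $E_i\ne0$ implies $2^i\le E_i\le Q$. At most $\log_2n+1$ integers $i$ satisfy $Q/n<2^i\le Q$. Therefore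
\[
\sum_iE_i\le\sum_{2^i\le Q/n}2^in+\sum_{Q/n<2^i\le Q}Q\le2Q+(\log_2n+1)Q ,
\]
and $\sum_iE_i^2\le Q\sum_iE_i\le(\log_2n+3)Q^2$.
\end{proof}

\subsection{The upper bound}

Let $n\ge3$ and $\lambda=2\lceil\log_2(2n)\rceil$. Then $\lambda\le2\log_2n+4\le6\log_2n$.

\begin{lemma}\label{lem:cycles}
Let $(X,Y,w)$ be a weighted instance of $\operatorname{CSP}(R_{2,k})$ with $n\ge3$ variables and $m$ clauses, and let $\delta\in(0,1)$. If $m\ge10\,n^{k+1}+68\,n^{(k+3)/2}(\log_2n)^2/\delta$, then there is a $\delta$-sparsifier of size at most $(1-\frac1{4\lambda})m$.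
\end{lemma}

\begin{proof}
\emph{Good clauses.} Let $G$ be the multigraph on $X$ with an edge $uv$ of weight $w_e$ for each clause $e=(u,v,z)$ with $u\ne v$. Then $Q(\sigma)$ is the weight of the split clauses, so $Q(\sigma)\le\operatorname{val}_w(\sigma)$. Take $h_e$ and $\mathcal T_i$ from Lemma~\ref{lem:hier}, put
\[
\varphi=\delta^{-1}\sqrt{32\,\lambda\,n^k(\log_2n+3)(n+2)},
\]
and call a clause $e$ with $u\ne v$ \emph{good} if $w_e\le h_e/\varphi$. By Lemma~\ref{lem:hier}(a), at most $\varphi n\log_2n$ clauses with $u\ne v$ are not good. For $n\ge3$ we have $\log_2n+3\le3\log_2n$ and $n+2\le2n$, and $32\cdot6\cdot3\cdot2=1152\le34^2$. Hence $\varphi n\log_2n\le34\,n^{(k+3)/2}(\log_2n)^2/\delta$.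

\emph{Blocks.} For each $z\in X^k$ consider the simple bipartite graph on two copies $X^L,X^R$ of $X$ with an edge $u^Lv^R$ for each good clause $(u,v,z)$. It has $2n$ vertices. By Lemma~\ref{lem:girth} we can remove edge-disjoint cycles of length at most $\lambda$ until fewer than $4n$ edges remain. The blocks are the sets of clauses of these cycles. A clause in no block has $u=v$, or is not good, or is left over; there are at most $n^{k+1}+\varphi n\log_2n+4n^{k+1}\le m/2$ such clauses. So the number of blocks is $q\ge m/(2\lambda)$. Cycles in a bipartite graph are even, which is the reason for using two copies of $X$, and we let $\chi$ alternate along each cycle.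

\emph{Locating a cycle in the hierarchy.} For a cycle $\gamma$ let $i_\gamma=\min_{e\in\gamma}\lfloor\log_2h_e\rfloor$. For each $e=(u,v,z)\in\gamma$ we have $h_e\ge2^{i_\gamma}$, so $u$ and $v$ lie in one member of $\mathcal T_{i_\gamma}$ by Lemma~\ref{lem:hier}(b). Consecutive clauses of $\gamma$ have the same $u$ or the same $v$, and the members of $\mathcal T_{i_\gamma}$ are disjoint. So the $x$-parts of all clauses of $\gamma$ lie in a single set $T_\gamma\in\mathcal T_{i_\gamma}$. If $e\in\gamma$ attains the minimum in the definition of $i_\gamma$, then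
\begin{equation}\label{eq:theta}
\theta_\gamma\le w_e\le h_e/\varphi\le2^{i_\gamma+1}/\varphi .
\end{equation}

\emph{The error of one cycle.} Fix $\sigma$. All clauses of $\gamma$ have the same $z$, hence the same $\zeta$ in \eqref{eq:quad}. Each vertex of the cycle lies on one edge of each sign, so $\sum_{e\in\gamma}\chi(e)\sigma(u)=\sum_{e\in\gamma}\chi(e)\sigma(v)=0$, and also $\sum_{e\in\gamma}\chi(e)=0$. Therefore
\[
\Delta_\gamma(\sigma)=(\zeta-2)\sum_{e\in\gamma}\chi(e)\sigma(u)\sigma(v)=(\zeta-2)\sum_{e\in\gamma}\chi(e)\big(1-\sigma(u)\big)\big(1-\sigma(v)\big).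
\]
The first sum is a signed count of the clauses of $\gamma$ with $u,v\in T_\gamma\cap\sigma^{-1}(1)$, and the second of those with $u,v\in T_\gamma\cap\sigma^{-1}(0)$. We use the one that belongs to the smaller set. Let $\kappa_\gamma\le\lambda$ be the number of $e\in\gamma$ with $u,v\in S^\sigma_{T_\gamma}$. Then $|\Delta_\gamma(\sigma)|\le2\kappa_\gamma$.

\emph{The criterion.} Fix $i$ and $T\in\mathcal T_i$, and consider the cycles with $i_\gamma=i$ and $T_\gamma=T$. They have no clause in common, and there are at most $a_T(\sigma)^2n^k$ clauses with $u,v\in S_T^\sigma$. So for these cycles $\sum_\gamma\kappa_\gamma^2\le\lambda\sum_\gamma\kappa_\gamma\le\lambda n^ka_T(\sigma)^2$. Using \eqref{eq:theta}, Lemma~\ref{lem:hier}(c) and the definition of $\varphi$,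
\[
\sum_\gamma\theta_\gamma^2\Delta_\gamma(\sigma)^2\le\sum_i\sum_{T\in\mathcal T_i}\frac{4^{i+1}}{\varphi^2}\cdot4\lambda n^ka_T(\sigma)^2\le\frac{16\lambda n^k(\log_2n+3)}{\varphi^2}Q(\sigma)^2=\frac{\delta^2}{2(n+2)}Q(\sigma)^2 .
\]
Since $Q(\sigma)\le\operatorname{val}_w(\sigma)$, condition \eqref{eq:criterion} holds, and Lemma~\ref{lem:signs} gives a $\delta$-sparsifier of size at most $m-q/2\le(1-\frac1{4\lambda})m$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sharp}]
Here $n\ge k+2\ge3$. Let $H=n^{(k+3)/2}(\log_2n)^2$, and put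
\[
M=20\,n^{k+1}+6528\,H\log_2n/\varepsilon,\qquad\eta=\frac1{4\lambda},\qquad\delta(m)=\frac{136H}m .
\]
Then $\delta(m)<1$ for $m\ge M$. The hypothesis of Lemma~\ref{lem:cycles} holds for $m>M$ and $\delta=\delta(m)$, since $10n^{k+1}\le m/2$ and $68H/\delta(m)=m/2$. Moreover
\[
\sum_{i\ge0}\delta\big(M(1-\eta)^{-i}\big)=\delta(M)\sum_{i\ge0}(1-\eta)^i=4\lambda\,\delta(M)\le\frac{24\cdot136\,H\log_2n}M\le\frac\varepsilon2 ,
\]
because $24\cdot136=3264=6528/2$. Lemma~\ref{lem:iter} gives $\operatorname{wSPR}(R_{2,k},n,\varepsilon)\le M$.
\end{proof}

\begin{remark}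
The hypothesis $p=2$ enters through \eqref{eq:quad}: for fixed $z$, the function $f_e$ is a sum of a term in $\sigma(u)$, a term in $\sigma(v)$ and a multiple of $\sigma(u)\sigma(v)$, and an alternating cycle removes the first two. Of the three logarithmic factors, one comes from Lemma~\ref{lem:hier}(a), one from the two factors $\lambda$ and $\log_2n+3$ under the square root in $\varphi$, and one from the slower decrease $1-\frac1{4\lambda}$ per round.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BG}
Joshua Brakensiek and Venkatesan Guruswami,
\emph{Redundancy Is All You Need (for CSP Sparsification)},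
arXiv:2411.03451 (2024).
\end{thebibliography}
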